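# A homogeneous nonseparably connected complete metric space

## Two obstructions: separable neighborhoods and local connectedness

Is there a homogeneous complete metric space with more than one point that is connected, although none of its separable connected subsets has more than one point? The answer one would first guess is *no*. We begin by making the question precise and by testing that guess.

A topological space is *nonseparably connected* if it is connected but all of its connected separable subspaces are singletons. Equivalently, call the union of all separable connected subsets containing $x_0$ the *separablewise component* of $x_0$. The space is nonseparably connected if it is connected and all its separablewise components are singletons. A space $X$ is *homogeneous* if for any $x,y\in X$ some homeomorphism $h:X\to X$ has $h(x)=y$. For instance, in $\mathbb R$ every separablewise component is the whole line. In $\mathbb Q$ all separablewise components are singletons, but $\mathbb Q$ is not connected. A one-point space satisfies everything trivially, so the question is about spaces with more than one point.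

**Test 1: some point has a separable neighborhood.** A separable connected space with more than one point is a separable connected subset of itself, so it is not nonseparably connected. Much more is excluded. Let $X$ be a homogeneous connected metric space in which one point has a separable neighborhood. By homogeneity every point has one. I claim that $X$ is then separable. For $x\in X$ put
$$\rho(x)=\sup\{\varepsilon\le 1: B(x,\varepsilon)\text{ is separable}\}>0 .$$
The ball $B(x,\rho(x))$ is an increasing countable union of separable balls, so it is separable. Moreover $|\rho(x)-\rho(y)|\le d(x,y)$, because $B(y,\varepsilon-d(x,y))\subset B(x,\varepsilon)$. Fix $x_0$, let $U_0=\{x_0\}$ and $U_{n+1}=\bigcup_{u\in U_n}B(u,\rho(u)/2)$.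

Each $U_n$ is separable. Indeed, let $D_n\subset U_n$ be countable and dense, and let $z\in B(u',\rho(u')/2)$ with $u'\in U_n$. Choose $u\in D_n$ with $d(u,u')=\eta<\rho(u')/4$. Then $d(z,u)<\rho(u')/2+\eta<\rho(u')-\eta\le\rho(u)$. So $U_{n+1}\subset\bigcup_{u\in D_n}B(u,\rho(u))$, which is separable.

The set $U=\bigcup_n U_n$ is open. It is also closed: if $z\in\overline U$, take $u\in U_n$ with $d(u,z)<\rho(z)/4$. Then $\rho(u)\ge\frac34\rho(z)$, so $d(u,z)<\rho(u)/2$ and $z\in U_{n+1}$. As $X$ is connected, $X=U$ is separable. Hence a homogeneous example can have no point with a separable neighborhood. In particular it cannot be locally compact, so connected manifolds are excluded.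

**Test 2: local connectedness at one point.** Let $X$ be complete metric, connected, homogeneous, with more than one point, and locally connected at one point. By homogeneity it is locally connected at every point. The Mazurkiewicz–Moore–Menger theorem says that a connected, locally connected complete metric space is arcwise connected. So $X$ contains an arc, which is separable, connected and has more than one point. Hence a homogeneous complete example can be locally connected at no point. This excludes all Banach spaces.

These tests speak for "no". The facts quoted with the problem, whose source is T. Banakh, M. Vovk, M. R. Wójcik, "Nonseparably connected complete metric spaces", arXiv:0903.4781 (2009), show that neither property alone is the obstacle.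

- Nonseparably connected complete metric spaces with more than one point exist. For every connected metric space $(X,d)$ there is a connected complete metric space whose separablewise components form a quotient space homeomorphic to $X$. Moreover, each connected first countable space is the image of a nonseparably connected complete metric space under a continuous monotone hereditarily quotient map.
- Morayne and Wójcik constructed a nonseparably connected metric group, namely the graph of an additive function on the real line. It is homogeneous and has more than one point, but it is not completely metrizable.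

So one has completeness without homogeneity being claimed, and homogeneity without completeness. The guess "no" is nevertheless wrong: both can be had together, even with isometries in place of homeomorphisms.

## Thin spaces and the three theorems

In these notes an *isometry* is a distance-preserving bijection, and $\mathrm{Iso}(X)$ is the group of isometries of $X$. All spaces are nonempty.

**Definitions.** A metric space is *isometrically homogeneous* if its isometries act transitively on its points; this implies homogeneous. A metric space is *thin* if each of its separable connected subsets has at most one point. It is *NSC* if it is connected and thin. (A one-point space is NSC here, so "with more than one point" is always said when it is meant.)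

Discrete spaces and $\mathbb Q$ are thin because all their connected subsets are singletons. A space containing an arc is not thin. A subspace of a thin space is thin. An NSC space with more than one point is a thin space that has a large connected subset, namely itself.

**Definitions.** The *density* of a space is the least cardinality of a dense subset. A map is *monotone* if its fibers are connected. A surjection $q:X\to T$ is *hereditarily quotient* if for every $B\subset T$ the restriction $q^{-1}(B)\to B$ is a quotient map.

For instance, a continuous open surjection $f$ is hereditarily quotient, since $f(U\cap f^{-1}(B))=f(U)\cap B$ shows that its restriction to $f^{-1}(B)$ is again an open map onto $B$. The projection $[0,1]^2\to[0,1]$ is therefore monotone and hereditarily quotient.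

**Theorem 1.** Every complete NSC metric space $X$ with more than one point is isometric to a closed subspace of an isometrically homogeneous complete NSC metric space $H$. Hence a homogeneous nonseparably connected complete metric space with more than one point exists. Moreover, there is a 1-Lipschitz retraction $H\to X$ with connected fibers, and there is a group homomorphism $h\mapsto\hat h$ from $\mathrm{Iso}(X)$ to $\mathrm{Iso}(H)$ with $\hat h|_X=h$.

**Theorem 2.** For a metric space $M$ the following are equivalent:

1. $M$ embeds isometrically into some isometrically homogeneous complete NSC metric space with more than one point;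
2. $M$ embeds isometrically into some complete NSC metric space;
3. the completion of $M$ is thin.

Consequently, for every cardinal $\kappa$ there is an isometrically homogeneous complete NSC metric space containing an isometric copy of every complete thin metric space of density $\le\kappa$. In particular, such spaces exist with arbitrarily large density.

**Theorem 3.** Every connected first countable space is the image of an isometrically homogeneous complete NSC metric space with more than one point under a continuous monotone hereditarily quotient map.

The only outside input is the quoted fact that a complete NSC metric space with more than one point exists, and, for Theorem 3, the quoted fact about monotone hereditarily quotient images. We do not treat the question whether such a space can be a topological group.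

The plan for Theorem 1 is to treat the given space $X$ as a black box and to build symmetry around it by gluing on copies of it. Gluing must not create separable connected sets, so we need a test for thinness that survives gluing.

**Lemma 1 (separation).** If any two distinct points of a metric space $W$ are distinguished by a continuous map from $W$ into a thin space, then $W$ is thin.

*Proof.* Let $C\subset W$ be separable and connected. Its image under a continuous map is separable and connected, so a continuous map into a thin space is constant on $C$. If $C$ had two points, one of these maps would distinguish them. Hence $|C|\le 1$. ∎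

So the thing to carry along in every construction is a supply of maps back to thin spaces. These will be retractions.

## Gluing spaces at single points

The first construction attaches many spaces $Z_i$ to one space $A$, each at one point. A picture to keep in mind: attach $[0,1]$ by its point $0$ to $A=[0,2]$ at the point $1$. The result is a tripod, and the point of the whisker at height $c$ has distance $c+|x-1|$ from $x\in A$.

**Lemma 2 (attaching).** Let $(A,d_A)$ be a metric space, $(Z_i,d_i,z_i)_{i\in I}$ pointed metric spaces, and $a_i\in A$. Let $W$ be the disjoint union of $A$ and all $Z_i$ with $z_i$ identified with $a_i$ for each $i$. Let $r:W\to A$ be the identity on $A$ and $r(Z_i)=\{a_i\}$. Let $e=0$ on $A$ and $e(w)=d_i(w,z_i)$ on $Z_i$. Put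
$$D(w,w')=\begin{cases} d_i(w,w') & \text{if } w,w'\in Z_i\text{ for some }i,\\ s(w,w'):=e(w)+d_A(rw,rw')+e(w')&\text{otherwise.}\end{cases}$$
Then:

(a) $D$ is a metric inducing the given metrics on $A$ and on each $Z_i$, and $r$ is a 1-Lipschitz retraction.

(b) If $A$ and all $Z_i$ are complete, so is $W$.

(c) If $A$ and all $Z_i$ are connected, then $W$ and all fibers of $r$ are connected.

(d) If $A$ and all $Z_i$ are thin, so is $W$.

*Proof.* **(a): $D$ is well defined and compatible with $r$.** In $W$ we have $Z_i\cap A=\{a_i\}$, and $Z_i\cap Z_j\subset\{a_i\}$ for $i\ne j$. So $e$ is well defined. If $w,w'$ both lie in $Z_i\cap Z_j$ with $i\neq j$, then $w=w'$ and both formulas give $0$, so $D$ is well defined. Two distinct points of $A$ never lie in a common $Z_i$, so $D=d_A$ on $A$. On $Z_i$ we have $D=d_i$ by definition. Within one $Z_i$ the triangle inequality through $z_i$ gives $d_i(w,w')\le e(w)+e(w')=s(w,w')$, so always $D\le s$. Also always $D(w,w')\ge d_A(rw,rw')$: within $Z_i$ the right side is $0$, and otherwise it is a summand of $s$. So $r$ is 1-Lipschitz. Symmetry and $D(w,w)=0$ are clear. For positivity, let $D(w,w')=0$. If $w,w'\in Z_i$, then $w=w'$.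 Otherwise $s(w,w')=0$, so $e(w)=e(w')=0$, hence $w,w'\in A$ and $d_A(w,w')=0$, i.e. $w=w'$.

**(a): the triangle inequality $D(u,w)\le D(u,v)+D(v,w)$.** There are four cases.

- Neither $\{u,v\}$ nor $\{v,w\}$ lies in a common $Z_i$. The right side is $s(u,v)+s(v,w)\ge s(u,w)\ge D(u,w)$.
- $u,v\in Z_i$, and $v,w$ lie in no common $Z_j$. Then $ru=rv$, and since $d_i(u,v)+e(v)\ge e(u)$ the right side is $d_i(u,v)+e(v)+d_A(rv,rw)+e(w)\ge e(u)+d_A(ru,rw)+e(w)\ge D(u,w)$. The other mixed case is symmetric.
- $u,v\in Z_i$ and $v,w\in Z_j$ with $i\ne j$. Then $v=z_i=z_j$, so $ru=rw$ and the right side is $e(u)+e(w)=s(u,w)\ge D(u,w)$.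
- $u,v,w\in Z_i$. This is the triangle inequality of $Z_i$.

**(b): completeness.** Let $(w_k)$ be Cauchy; it suffices to find a convergent subsequence. If infinitely many terms lie in $A$ or in one $Z_i$, there is one. Otherwise pass to a subsequence with $w_k\in Z_{i_k}\setminus A$ and distinct $i_k$. A point of $Z_{i_k}\setminus A$ lies in no other $Z_j$, so for $k\ne l$ we have $D(w_k,w_l)=s(w_k,w_l)\ge e(w_k)+e(w_l)$. Hence $e(w_k)\to0$. Also $r(w_k)$ is Cauchy in $A$; let $a$ be its limit. Then $D(w_k,a)\le s(w_k,a)=e(w_k)+d_A(rw_k,a)\to0$.

**(c): connectedness.** $W$ is the union of the connected set $A$ and connected sets $Z_i$ meeting $A$. The fiber $r^{-1}(p)=\{p\}\cup\bigcup_{a_i=p}Z_i$ is a union of connected sets containing $p$.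

**(d): thinness.** We look for enough maps into thin spaces. Besides $r:W\to A$, let $\rho_i:W\to Z_i$ be the identity on $Z_i$ and send everything else to $z_i$. It is 1-Lipschitz. The only case to check is $u\in Z_i$, $w\notin Z_i$. If $u,w$ lie in a common $Z_j$, then $j\ne i$, so $u=z_i$ and $\rho_i(u)=\rho_i(w)$. Otherwise $D(u,w)=s(u,w)\ge e(u)=d_i(u,z_i)$. These maps separate points: suppose they all agree on $u$ and $w$. If $u\in Z_i\setminus A$, then $\rho_i(w)=u\ne z_i$ gives $w=u$; the case $w\notin A$ is symmetric; if $u,w\in A$, then $u=ru=rw=w$. Lemma 1 applies. ∎

**Remark on monotone retractions.** Let $r:Y\to A$ be a monotone retraction and $Q\subset A$ connected. Then $r^{-1}(Q)=Q\cup\bigcup_{q\in Q}r^{-1}(q)$ is connected, because each $r^{-1}(q)$ is connected and contains $q\in Q$. Hence compositions of monotone retractions are monotone.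

## Increasing chains with compatible retractions

We shall glue infinitely often and complete. The next lemma keeps thinness and connectedness alive at limits. A simple model is $Y_n=[0,1-2^{-n}]$ with $r^m_n(x)=\min(x,1-2^{-n})$. The completion of the union is $[0,1]$; the new point $1$ is the limit of its own retractions $1-2^{-n}$. This is the mechanism of the proof.

**Lemma 3 (limits).** Let $\lambda$ be a limit ordinal and $(Y_\alpha)_{\alpha<\lambda}$ an increasing chain of complete metric spaces (isometric inclusions). Let $r^\beta_\alpha:Y_\beta\to Y_\alpha$ $(\alpha\le\beta<\lambda)$ be 1-Lipschitz retractions with $r^\alpha_\alpha=\mathrm{id}$ and $r^\gamma_\alpha=r^\beta_\alpha r^\gamma_\beta$ for $\alpha\le\beta\le\gamma<\lambda$. Let $Y_\lambda$ be the completion of $\bigcup_{\alpha<\lambda}Y_\alpha$. Then there are 1-Lipschitz retractions $r^\lambda_\alpha:Y_\lambda\to Y_\alpha$ with $r^\lambda_\alpha=r^\beta_\alpha r^\lambda_\beta$ for $\alpha\le\beta<\lambda$. If all $Y_\alpha$ are thin (connected), so is $Y_\lambda$. If all $r^\beta_\alpha$ are monotone, so are all $r^\lambda_\alpha$.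

*Proof.* **The maps $r^\lambda_\alpha$.** Let $\alpha\le\beta\le\gamma<\lambda$ and $y\in Y_\beta$. Since $r^\gamma_\beta$ fixes $y$,
$$r^\gamma_\alpha(y)=r^\beta_\alpha(r^\gamma_\beta(y))=r^\beta_\alpha(y).$$
So for fixed $\alpha$ the maps $r^\beta_\alpha$ agree and define a 1-Lipschitz retraction $\bigcup_\beta Y_\beta\to Y_\alpha$. As $Y_\alpha$ is complete, it extends to a 1-Lipschitz retraction $r^\lambda_\alpha$ of $Y_\lambda$. The identity $r^\lambda_\alpha=r^\beta_\alpha r^\lambda_\beta$ holds on the dense union, hence everywhere.

**Every point is the limit of its retractions.** We claim $r^\lambda_\beta(y)\to y$ as $\beta\to\lambda$, for each $y\in Y_\lambda$. Given $\varepsilon>0$, choose $\alpha<\lambda$ and $y'\in Y_\alpha$ with $d(y,y')<\varepsilon$. For $\beta\ge\alpha$ we have $r^\lambda_\beta y'=y'$, so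
$$d(r^\lambda_\beta y,y)\le d(r^\lambda_\beta y,r^\lambda_\beta y')+d(y',y)<2\varepsilon .$$

**Thinness and connectedness.** By the previous step the maps $r^\lambda_\beta:Y_\lambda\to Y_\beta$ separate points, so Lemma 1 gives thinness if all $Y_\beta$ are thin. If all $Y_\alpha$ are connected, then the union of this chain of nonempty connected sets is connected, and so is its closure $Y_\lambda$.

**Monotonicity.** Let $p\in Y_\alpha$, $\Phi=(r^\lambda_\alpha)^{-1}(p)$, and $\Phi_\beta=(r^\beta_\alpha)^{-1}(p)$ for $\alpha\le\beta<\lambda$. By the first step $\Phi_\beta\subset\Phi$, and the $\Phi_\beta$ increase with $\beta$; each contains $p$ and is connected. If $y\in\Phi$, then $r^\beta_\alpha(r^\lambda_\beta y)=r^\lambda_\alpha y=p$, so $r^\lambda_\beta(y)\in\Phi_\beta$, and $r^\lambda_\beta(y)\to y$. So $\bigcup_\beta\Phi_\beta$ is a connected dense subset of $\Phi$, and $\Phi$ is connected. ∎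

## Copies of $Y$ indexed by a free group

**One pair of points by hand.** Let $Y$ be a space and $t,s\in Y$. We want a larger space with an isometry taking $t$ to $s$. Take copies $\{k\}\times Y$ for $k\in\mathbb Z$ and glue $(k+1,t)$ to $(k,s)$ for all $k$. The shift $k\mapsto k+1$ respects the gluing and takes $[0,t]$ to $[1,t]=[0,s]$. For $Y=[0,1]$, $t=0$, $s=1$ the result is the real line with the shift by $1$. For $t=0$, $s=\frac12$ it is a line made of half-intervals, with a whisker of length $\frac12$ at each joint, and the shift moves each joint to the next.

The same recipe works for any group with a chosen element $a$: take copies indexed by the group, glue $(ga,t)$ to $(g,s)$, and let the group act by left multiplication. But the group matters. For the trivial group one identifies $t$ with $s$ inside $Y$. For $\mathbb Z/2$ and $Y=[0,1]$, $t=0$, $s=1$, the two copies are glued at two points and form a circle, so we leave the setting of Lemma 2, where each new piece is attached at one point. To treat all pairs $(t,s)$ at once and still glue in a tree-like way, we use a free group with one letter for each pair.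

**Definition.** Let $(Y,d)$ be a complete metric space. Let $F$ be the free group on letters $a_{t,s}$, $(t,s)\in Y\times Y$. Let $Y^*$ be the quotient of $F\times Y$ by the equivalence relation $\sim$ generated by
$$(g\,a_{t,s},\,t)\sim(g,\,s)\qquad(g\in F,\ s,t\in Y).\tag{1}$$
Write $[g,y]$ for the class of $(g,y)$, and set
$$D^*(p,q)=\inf\sum_{i=1}^n d(y_i,y_i'),\tag{2}$$
over all $n\ge1$ and all $g_i\in F$, $y_i,y_i'\in Y$ with $p=[g_1,y_1]$, $[g_i,y'_i]=[g_{i+1},y_{i+1}]$ for $i<n$, and $[g_n,y'_n]=q$ (with $\inf\emptyset=\infty$).

In words: a chain moves inside one copy of $Y$ at a time and may change copies at glued points. This definition makes symmetries visible. For example, if $Y$ has two points at distance $1$, each copy of $Y$ is an edge with only its two end points; Lemma 4 and its proof will show that $Y^*$ is then the vertex set of a tree with the path metric, since each new copy adds one leaf.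

**Lemma 4.**
(i) $D^*$ is a metric on $Y^*$, and $y\mapsto[1,y]$ is an isometric embedding; via it $Y\subset Y^*$.

(ii) For any $t,s\in Y$ there is an isometry of $Y^*$ taking $t$ to $s$.

(iii) Every isometry $h$ of $Y$ extends to an isometry $h^*$ of $Y^*$, and $(hk)^*=h^*k^*$.

(iv) Let $E(Y)$ be the completion of $Y^*$. There is a 1-Lipschitz retraction $r_Y:E(Y)\to Y$. If $Y$ is thin, so is $E(Y)$. If $Y$ is connected, then $E(Y)$ is connected and $r_Y$ is monotone.

*Proof.* **Step 1: exactly one gluing relation per nontrivial word.** The purpose is to see that a copy indexed by a word $h\ne1$ is glued to the copy of the next shorter word at one point. Let $|g|$ be the reduced word length. Every $h\ne1$ in $F$ is uniquely $h=h^-x$ with $|h^-|=|h|-1$ and $x=a_{t,s}^{\pm1}$. Put $(u_h,v_h)=(t,s)$ if $x=a_{t,s}$, and $(u_h,v_h)=(s,t)$ if $x=a_{t,s}^{-1}$. We claim that the relations (1) are exactly the relations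
$$(h,u_h)\sim(h^-,v_h)\qquad(h\in F\setminus\{1\}).\tag{3}$$
Take (1) with given $g,t,s$. If $|ga_{t,s}|=|g|+1$, let $h=ga_{t,s}$. Then $h^-=g$, $u_h=t$, $v_h=s$, and (1) is (3) for $h$. If $|ga_{t,s}|=|g|-1$, let $h=g$. Then $h^-=ga_{t,s}$ and $x=a_{t,s}^{-1}$, so $u_h=s$, $v_h=t$, and (3) reads $(g,s)\sim(ga_{t,s},t)$, which is (1).

Conversely, let $h\ne1$. If $x=a_{t,s}$, then (3) is (1) with $g=h^-$. If $x=a_{t,s}^{-1}$, then (3) is (1) with $g=h$, since $ha_{t,s}=h^-$.

**Step 2: attaching the copies word length by word length.** We now build a space for which Lemma 2 provides the metric. Let $V_n=\{h\in F:|h|\le n\}\times Y$. We define metric spaces $W_0\subset W_1\subset\cdots$ and surjections $\pi_n:V_n\to W_n$ with $\pi_{n+1}|_{V_n}=\pi_n$. Let $W_0=\{1\}\times Y$ (a copy of $Y$) and $\pi_0=\mathrm{id}$. Let $W_{n+1}$ be obtained from $A=W_n$ as in Lemma 2 by attaching, for every $h$ with $|h|=n+1$, a copy $Z_h=\{h\}\times Y$ of $Y$ with base point $(h,u_h)$ at the point $\pi_n(h^-,v_h)$ of $W_n$. Let $\pi_{n+1}$ be $\pi_n$ on $V_n$ and the canonical injection $\{h\}\times Y=Z_h\to W_{n+1}$ for $|h|=n+1$.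

**Step 3: the spaces $W_n$ make no unwanted identifications.** Let $\sim_n$ be the equivalence relation on $V_n$ generated by the relations (3) with $1\le|h|\le n$. We claim that for $p,q\in V_n$,
$$\pi_n(p)=\pi_n(q)\iff p\sim_nq.\tag{4}$$
The direction "$\Leftarrow$" holds by construction. For "$\Rightarrow$" use induction on $n$; for $n=0$ it is trivial. Let $\pi_{n+1}(p)=\pi_{n+1}(q)=:w$. If $p,q$ lie in the same $\{h\}\times Y$ with $|h|=n+1$, then $p=q$ by injectivity. Otherwise $w\in W_n$: this is clear if one of $p,q$ lies in $V_n$, and if $p,q$ lie in $\{h\}\times Y$ and $\{h'\}\times Y$ with $h\ne h'$ of length $n+1$, then $w\in Z_h\cap Z_{h'}\subset W_n$. Therefore, if one of $p,q$ lies outside $V_n$, say in $\{h\}\times Y$, its image lies in $Z_h\cap W_n$, so it is the base point $(h,u_h)$. This is $\sim_{n+1}$-equivalent to $(h^-,v_h)\in V_n$. So there are $p',q'\in V_n$ with $p\sim_{n+1}p'$ and $q\sim_{n+1}q'$. By "$\Leftarrow$", $\pi_n(p')=w=\pi_n(q')$. By induction $p'\sim_nq'$, and so $p\sim_{n+1}q$.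

**Step 4: $Y^*$ is the union of the $W_n$.** The $\pi_n$ together define a surjection $\pi:F\times Y\to\bigcup_nW_n$. It respects all relations (3), hence by Step 1 all relations (1). Conversely, if $\pi(p)=\pi(q)$, then $p,q\in V_n$ for some $n$, and (4) gives $p\sim_nq$, hence $p\sim q$. So $\pi$ induces a bijection $Y^*\to\bigcup_nW_n$, by which we identify these two sets. Each $W_{n+1}$ induces on $W_n$ its given metric, so $\bigcup_nW_n=Y^*$ carries a metric $D$. Each $\{g\}\times Y$ is mapped isometrically into $(Y^*,D)$.

**Step 5: $D=D^*$, which proves (i).** The metric $D$ is known to be a metric, while $D^*$ visibly has symmetries; we need both. By the last remark the sum in (2) is $\sum_iD([g_i,y_i],[g_i,y_i'])$, so $D\le D^*$ by the triangle inequality. For $D^*\le D$ on $W_n$, use induction on $n$. For $n=0$ use a one-term chain. Let $u,w\in W_{n+1}$, and let $r,e$ be as in Lemma 2 for $W_{n+1}$ over $W_n$. If $u,w$ lie in a common $Z_h$, use a one-term chain. If $u,w\in W_n$, use the induction hypothesis. Otherwise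
$$D(u,w)=e(u)+D(ru,rw)+e(w).$$
Here $D^*(u,ru)\le e(u)$ and $D^*(w,rw)\le e(w)$ by one-term chains, and $D^*(ru,rw)\le D(ru,rw)$ by induction. Chains can be reversed and concatenated, so $D^*$ is symmetric and satisfies the triangle inequality. Hence $D^*(u,w)\le D(u,w)$. So $D^*=D$ is a metric, and $Y\to W_0$, $y\mapsto[1,y]$, is isometric.

**Step 6: left translations, which prove (ii).** For $f\in F$ the map $L_f:[g,y]\mapsto[fg,y]$ respects (1), maps chains to chains with the same sum, and has inverse $L_{f^{-1}}$, which does the same. So it is an isometry for $D^*$. For $f=a_{t,s}$ it sends $t=[1,t]$ to $[a_{t,s},t]=[1,s]=s$.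

**Step 7: isometries of $Y$ permute the letters, which proves (iii).** Let $\varphi_h$ be the automorphism of $F$ with $a_{t,s}\mapsto a_{h(t),h(s)}$, and put $h^*[g,y]=[\varphi_h(g),h(y)]$. It respects (1), because $(\varphi_h(g)a_{h(t),h(s)},h(t))\sim(\varphi_h(g),h(s))$. It maps chains to chains with the same sum, since $h$ is an isometry. From $\varphi_{hk}=\varphi_h\varphi_k$ we get $(hk)^*=h^*k^*$, and $\mathrm{id}^*=\mathrm{id}$. So $h^*$ is a bijection with inverse $(h^{-1})^*$, and hence an isometry. Finally $h^*[1,y]=[1,h(y)]$, so $h^*$ extends $h$.

**Step 8: passing to the completion, which proves (iv).** By Lemma 2 and induction all $W_n$ are complete, and they are thin (connected) if $Y$ is. The retractions $W_{n+1}\to W_n$ are 1-Lipschitz, and monotone if $Y$ is connected. Their compositions satisfy the hypotheses of Lemma 3 with $\lambda=\omega$ (compositions of monotone retractions are monotone). The completion of $\bigcup_nW_n$ is $E(Y)$. Put $r_Y=r^\omega_0:E(Y)\to W_0=Y$. ∎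

## The completion of $Y^*$ has cut points and non-cut points

Let $Y$ be a complete NSC metric space with more than one point. The first approach is to take $E(Y)$ as the answer, and the first half works: $Y^*$ *is* isometrically homogeneous. Indeed, $L_{g^{-1}}$ takes $[g,y]$ to $[1,y]$, and $L_{a_{y,y'}}$ takes $[1,y]$ to $[1,y']$, so any point of $Y^*$ can be moved to any other. Also $Y^*$ is connected, as the union of the chain of connected spaces $W_n$, and thin, as a subspace of $E(Y)$. Only completeness is lacking, and $E(Y)$ is complete. The approach breaks at the points which the completion adds: *$E(Y)$ is never homogeneous.* Here is the check. It uses only that $Y$ is complete, connected, and has more than one point.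

**There are new points.** Fix $y_0\ne y_1$ in $Y$ and $\delta=d(y_0,y_1)$. As $Y$ is connected, $d(y_0,\cdot)$ takes all values in $[0,\delta]$. Choose $s_k$ with $d(y_0,s_k)=2^{-k}\delta$ for $k\ge1$. Let $h_0=1$ and $h_k=h_{k-1}a_{y_0,s_k}$, a reduced word of length $k$. Put $p_k=[h_k,y_0]=[h_{k-1},s_k]$. Then $p_k$ and $p_{k+1}=[h_k,s_{k+1}]$ lie in the same copy of $Y$, so $D(p_k,p_{k+1})=2^{-k-1}\delta$. The sequence is Cauchy; let $p_\infty\in E(Y)$ be its limit. For $k\ge1$, the retraction $W_k\to W_{k-1}$ sends $p_{k+1}=[h_k,s_{k+1}]\in Z_{h_k}$ to the base point $[h_k,y_0]=p_k$. Hence the retraction $E(Y)\to W_m$ sends $p_k$ to $p_{m+1}$ for all $k\ge m+1$, and so sends $p_\infty$ to $p_{m+1}$. If $p_\infty$ were in $W_m$, it would also be in $W_{m+1}$ and be fixed by both retractions, so $p_{m+1}=p_\infty=p_{m+2}$, contradicting $D(p_{m+1},p_{m+2})>0$. So $p_\infty\notin Y^*$.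

**The new point does not cut.** $Y^*$ is connected and dense, and $Y^*\subset E(Y)\setminus\{p_\infty\}$. So $E(Y)\setminus\{p_\infty\}$ is connected.

**The old points cut.** Write $r=r_Y$. We claim, for $z,z'\in E(Y)$,
$$r z\ne r z'\ \Longrightarrow\ D(z,z')\ge D(z,r z)+D(z',r z').\tag{5}$$
For $z,z'\in W_n$ use induction on $n$; for $n=0$ the right side is $0$. Let $z,z'\in W_{n+1}$ and let $\rho:W_{n+1}\to W_n$ be the retraction. Since $r=r\rho$ on $W_{n+1}$, we have $\rho z\ne\rho z'$, so $z,z'$ lie in no common $Z_h$, and $D(z,z')=D(z,\rho z)+D(\rho z,\rho z')+D(z',\rho z')$. By induction $D(\rho z,\rho z')\ge D(\rho z,r z)+D(\rho z',r z')$, and (5) follows for $z,z'$ by the triangle inequality. For general $z,z'$ approximate by $z_k\to z$, $z_k'\to z'$ in $Y^*$; eventually $r z_k\ne r z_k'$, and (5) passes to the limit.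

Now let $q\in Y$ and $\Phi=r^{-1}(q)$. The set $\Phi\setminus\{q\}$ is closed in $E(Y)\setminus\{q\}$. It is open: if $z\in\Phi\setminus\{q\}$ and $D(z,z')<D(z,q)$, then $r z'=q$ by (5), and $z'\ne q$. It is nonempty, because the copy indexed by $a_{q,q}$ is attached at $q$, lies in $\Phi$, and has more than one point. Its complement in $E(Y)\setminus\{q\}$ contains $Y\setminus\{q\}\ne\emptyset$. So $E(Y)\setminus\{q\}$ is disconnected, while $E(Y)\setminus\{p_\infty\}$ is connected. No homeomorphism takes $q$ to $p_\infty$.

So one step makes all *old* points equivalent but adds new ones that are not equivalent to the old ones. Repeating the step makes those new points old. Repeating it $\omega$ times and completing again leaves us with points of the last completion about which the argument says nothing. The remedy is an iteration of length $\omega_1$. A Cauchy sequence has only countably many terms, so it is caught at a stage before $\omega_1$, and the last completion adds nothing. For this to help, an isometry found at stage $\alpha$ must survive all later stages. That is what Lemma 4(iii) is for, and it is the reason for taking a letter for *every* pair: an isometry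 of $Y$ then permutes the letters.

## An iteration of length $\omega_1$

*Proof of Theorem 1.* **Step 1: the tower.** We define spaces $Y_\alpha$ $(\alpha\le\omega_1)$ and maps $r^\beta_\alpha:Y_\beta\to Y_\alpha$ $(\alpha\le\beta\le\omega_1)$ by transfinite recursion. We keep the following hypotheses: each $Y_\alpha$ is a complete NSC metric space, the inclusions are isometric, and the $r^\beta_\alpha$ are monotone 1-Lipschitz retractions with $r^\alpha_\alpha=\mathrm{id}$ and $r^\gamma_\alpha=r^\beta_\alpha r^\gamma_\beta$ for $\alpha\le\beta\le\gamma$.

- $Y_0=X$.
- $Y_{\alpha+1}=E(Y_\alpha)\supset Y_\alpha$, and $r^{\alpha+1}_\beta=r^\alpha_\beta\circ r_{Y_\alpha}$ for $\beta\le\alpha$.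
- For a limit $\lambda$, $Y_\lambda$ is the completion of $\bigcup_{\alpha<\lambda}Y_\alpha$, and the $r^\lambda_\alpha$ are those of Lemma 3.

At a successor, Lemma 4(i),(iv) shows that $Y_{\alpha+1}$ is complete NSC and that $r_{Y_\alpha}$ is a monotone 1-Lipschitz retraction, so its compositions with the $r^\alpha_\beta$ are too. Compatibility holds: for $\delta\le\beta\le\alpha$,
$$r^\beta_\delta r^{\alpha+1}_\beta=r^\beta_\delta r^\alpha_\beta r_{Y_\alpha}=r^\alpha_\delta r_{Y_\alpha}=r^{\alpha+1}_\delta .$$
At a limit, everything is contained in Lemma 3.

**Step 2: the space $H$.** Put $H=Y_{\omega_1}$. It is complete and NSC. It contains $X$ isometrically, as a closed subspace since $X$ is complete. The map $r^{\omega_1}_0:H\to X$ is a 1-Lipschitz retraction with connected fibers.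

**Step 3: the last completion adds nothing.** We claim $H=\bigcup_{\alpha<\omega_1}Y_\alpha$. The terms of a Cauchy sequence in the union lie in $Y_{\alpha_0},Y_{\alpha_1},\dots$ with $\alpha_k<\omega_1$. A countable set of countable ordinals is bounded by a countable ordinal $\alpha$, so the sequence lies in the complete space $Y_\alpha$ and converges there. So the union is already complete.

**Step 4: isometries extend upward.** Let $\alpha<\omega_1$ and let $h$ be an isometry of $Y_\alpha$. Set $h_\alpha=h$. Let $h_{\beta+1}$ be the extension of $(h_\beta)^*$ to the completion $E(Y_\beta)=Y_{\beta+1}$. At a limit $\lambda$ let $h_\lambda$ be the extension of $\bigcup_{\alpha\le\beta<\lambda}h_\beta$ to the completion $Y_\lambda$. Inductively each $h_\beta$ is an isometry of $Y_\beta$ extending all earlier ones. At successors this is Lemma 4(iii). At limits the union is an isometry of $\bigcup_{\beta<\lambda}Y_\beta$, and an isometry extends to an isometry of the completion, the extension of the inverse being its inverse. So $\hat h=h_{\omega_1}$ is an isometry of $H$ extending $h$. If $h,k$ are isometries of $Y_\alpha$, then $(hk)_\beta=h_\beta k_\beta$ for all $\beta\ge\alpha$: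 at successors by $(h_\beta k_\beta)^*=h_\beta^*k_\beta^*$, and at limits by density. So $\widehat{hk}=\hat h\hat k$. For $\alpha=0$ this is the asserted homomorphism $\mathrm{Iso}(X)\to\mathrm{Iso}(H)$ with $\hat h|_X=h$.

**Step 5: homogeneity.** Let $x,y\in H$. By Step 3 there is $\alpha<\omega_1$ with $x,y\in Y_\alpha$. By Lemma 4(ii) some isometry of $Y_\alpha^*$ takes $x$ to $y$. It extends to the completion $Y_{\alpha+1}$, and by Step 4 (applied to $\alpha+1<\omega_1$) to an isometry of $H$. So $H$ is isometrically homogeneous.

Since a complete NSC metric space $X$ with more than one point exists, a homogeneous nonseparably connected complete metric space with more than one point exists. ∎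

## Joining all pairs of points of a thin space

We turn to Theorem 2. The essential task is to put a complete thin space $X$, which may be disconnected, inside a complete NSC space. For $X=\{x,y\}$ this is easy: take an NSC space $Z$ with two points $z_0\neq z_1$ and rescale its metric so that $d(z_0,z_1)=d(x,y)$. For general $X$ we do this for every pair of points of $X$ at once. Each copy of $Z$ is now glued at *two* points. So the proof of thinness in Lemma 2(d) is not available as it stands: extending the identity of one copy to a map of the whole space would need a continuous map from $X$ into that copy fixing $x$ and $y$, and nothing supplies one. A direct argument with clopen sets replaces it.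

*Proof of Theorem 2.* (1)⇒(2) is trivial.

(2)⇒(3). If $M$ lies in a complete thin space, its closure there is complete, so it is the completion of $M$; it is thin as a subspace.

(3)⇒(1). Let $X$ be the completion of $M$, which is thin, with metric $d$. By Theorem 1 it suffices to embed $X$ isometrically into a complete NSC metric space $W$ with more than one point. If $|X|=1$, use any complete NSC space with more than one point. Let $|X|\ge2$.

**Step 1: the set $W$.** Fix a complete NSC space $Z$ and points $z_0\ne z_1$ in $Z$. For each two-point set $p=\{x,y\}\subset X$ let $(Z_p,d_p)$ be a copy of $Z$ with metric rescaled so that the two points corresponding to $z_0,z_1$ have distance $d(x,y)$. Let $W$ be the disjoint union of $X$ and all $Z_p$, with those two points of $Z_p$ identified with $x$ and $y$. Thus $Z_p\cap X=p$, $d_p=d$ on $p$, and $Z_p\cap Z_q=p\cap q$ for $p\ne q$. Since $|X|\ge2$, every point of $W$ lies in some $Z_p$.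

**Step 2: the candidate metric.** We record the distance of a point $w$ to the points of $X$. For $w\in X$ let $f_w(c)=d(w,c)$ $(c\in X)$. For $w\in Z_p$ let $f_w(c)=\min_{b\in p}(d_p(w,b)+d(b,c))$. The two agree for $w\in p$, by the triangle inequality in $X$. Put
$$S(w,w')=\inf_{c\in X}\bigl(f_w(c)+f_{w'}(c)\bigr),$$
and let $D(w,w')=d_p(w,w')$ if $w,w'\in Z_p$ for some $p$, and $D(w,w')=S(w,w')$ otherwise. If $w,w'\in Z_p\cap Z_q$ with $p\ne q$, then $w=w'$, since $p\cap q$ has at most one point; so $D$ is well defined. It is symmetric and $D(w,w)=0$.

**Step 3: four properties of $f$, $S$ and $D$.**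

(α) $|f_w(c)-f_w(c')|\le d(c,c')\le f_w(c)+f_w(c')$. The first inequality is clear. The second is clear for $w\in X$. For $w\in Z_p$ choose $b,b'\in p$ attaining $f_w(c),f_w(c')$. Since $d_p(w,b)+d_p(w,b')\ge d(b,b')$, we get $f_w(c)+f_w(c')\ge d(c,b)+d(b,b')+d(b',c')\ge d(c,c')$.

(β) For $w,w'\in Z_p$: $d_p(w,w')\le f_w(c)+f_{w'}(c)$. With $b,b'\in p$ attaining the two minima, $d(b,c)+d(c,b')\ge d(b,b')=d_p(b,b')$, so the right side is at least $d_p(w,b)+d_p(b,b')+d_p(b',w')\ge d_p(w,w')$. Hence $D\le S$ always.

(γ) $|f_w(c)-f_{w'}(c)|\le D(w,w')$ always. For $w,w'\in Z_p$ this follows from $d_p(w,b)\le d_p(w,w')+d_p(w',b)$ and symmetry. Otherwise, by (α), for every $c'\in X$,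
$$f_w(c)\le f_w(c')+d(c,c')\le f_w(c')+f_{w'}(c')+f_{w'}(c).$$
Take the infimum over $c'$, and use symmetry.

(δ) $D(v,w)=f_w(v)$ for all $v\in X$, $w\in W$. First, $S(v,w)=\inf_c(d(v,c)+f_w(c))=f_w(v)$: take $c=v$ for "$\le$", and use (α) for "$\ge$". Second, if $v,w\in Z_p$, then $v\in p$, and $f_w(v)=d_p(v,w)$, because for the other point $b$ of $p$ we have $d_p(w,b)+d(b,v)=d_p(w,b)+d_p(b,v)\ge d_p(w,v)$. In particular $D=d$ on $X$.

**Step 4: $D$ is a metric.** For the triangle inequality $D(u,w)\le D(u,v)+D(v,w)$ there are three cases.

- If $D(u,v)=S(u,v)$, then by (γ), for all $c$, $f_u(c)+f_v(c)+D(v,w)\ge f_u(c)+f_w(c)\ge S(u,w)\ge D(u,w)$. Take the infimum over $c$. The case $D(v,w)=S(v,w)$ is symmetric.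
- If $u,v\in Z_p$ and $v,w\in Z_q$ with $p\ne q$, then $v\in X$ and by (δ) the right side is $f_u(v)+f_w(v)\ge S(u,w)\ge D(u,w)$.
- If $u,v,w\in Z_p$, this is the triangle inequality of $Z_p$.

For positivity, put
$$e(u)=\min_{b\in p}d_p(u,b)>0\qquad(u\in Z_p\setminus X).\tag{6}$$
Then $f_u\ge e(u)$, so $S(u,w)\ge e(u)>0$ whenever $u\notin X$. Distinct points in a common $Z_p$ have positive distance, and on $X$ we have $D=d$. So $D$ is a metric, and it induces $d$ on $X$ and $d_p$ on $Z_p$.

**Step 5: $W$ is complete.** Let $(w_k)$ be Cauchy. If infinitely many terms lie in $X$ or in one $Z_p$, a subsequence converges. Otherwise pass to $w_k\in Z_{p_k}\setminus X$ with distinct $p_k$. For $k\ne l$ the points $w_k,w_l$ lie in no common $Z_p$, so $D(w_k,w_l)=S(w_k,w_l)\ge e(w_k)+e(w_l)$, and $e(w_k)\to0$. Choose $b_k\in p_k$ with $D(w_k,b_k)=e(w_k)$. The sequence $(b_k)$ is Cauchy in the complete space $X$, and its limit is the limit of $(w_k)$.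

**Step 6: $W$ is connected.** Any two points of $X$ lie in a connected $Z_p$, and every $Z_p$ meets $X$.

**Step 7: $W$ is thin.** Suppose that $C\subset W$ is separable, connected and has more than one point. Since $X$ is thin, $C\not\subset X$, so $C$ contains some $w\in Z_p\setminus X$; let $p=\{x,y\}$. The set $Z_p$ is closed, being complete. The set $Z_p\setminus p$ is open: for $u\in Z_p\setminus p$, all points outside $Z_p$ have distance $S\ge e(u)$ from $u$, and the points of $p$ have distance $\ge e(u)$ from $u$ by (6). As $Z_p$ is thin, $C\not\subset Z_p$. Let $C'=(C\cap Z_p)\cup\{x,y\}$, a separable subset of $Z_p$.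

We first show that *every nonempty clopen subset of $C'$ meets $\{x,y\}$.* Let $V$ be clopen in $C'$ with $V\cap\{x,y\}=\emptyset$. Then $V\subset C\cap(Z_p\setminus p)$. Write $V=O\cap C'$ with $O$ open in $W$. Since $C'\setminus p=C\cap(Z_p\setminus p)$, we get $V=O\cap(Z_p\setminus p)\cap C$, which is open in $C$. Also $V$ is closed in $C\cap Z_p$, which is closed in $C$. So $V$ is clopen in $C$. It is not all of $C$, because $C\not\subset Z_p$. As $C$ is connected, $V=\emptyset$.

If $C'$ is connected, it is a separable connected subset of the thin space $Z_p$ with at least the two points $x,y$, a contradiction. Otherwise $C'=A\sqcup B$ with $A,B$ nonempty and clopen. Each meets $\{x,y\}$, so we may assume $x\in A$ and $y\in B$. Then $A$ is connected: otherwise $A$ has a nonempty clopen subset missing $x$, which is clopen in $C'$ and misses $\{x,y\}$. Likewise $B$ is connected. Both are separable, so thinness of $Z_p$ gives $A=\{x\}$ and $B=\{y\}$. This contradicts $w\in C'\setminus\{x,y\}$. Hence $W$ is thin, and (3)⇒(1) is proved.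

**Step 8: the consequence for cardinals.** Let $\kappa$ be given; we may assume $\kappa\ge1$. In a metric space of density $\le\kappa$ every point is the limit of a sequence from a dense set of cardinality $\le\kappa$, so the space has at most $\kappa^{\aleph_0}$ points. Hence there is only a set of isometry types of complete thin metric spaces of density $\le\kappa$. Pick a representative of each, choose base points, and attach them all to a one-point space $A$ as in Lemma 2. The result is complete and thin by Lemma 2(b),(d), so it is its own completion, and (3)⇒(1) puts it into an isometrically homogeneous complete NSC metric space. The discrete space of cardinality $\kappa$ with distances $0,1$ is complete, thin and of density $\kappa$, so it is among the spaces embedded. In the resulting space the $\kappa$ balls of radius $\frac12$ around its points are pairwise disjoint, and a dense set meets each of them. So the resulting space has density $\ge\kappa$. ∎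

## Monotone hereditarily quotient images

*Proof of Theorem 3.* Let $T$ be connected and first countable. If $|T|=1$, take the constant map from any space $H$ of Theorem 1. It is continuous and hereditarily quotient, and monotone since $H$ is connected.

Let $|T|>1$. By the quoted fact there are a complete NSC metric space $X$ and a continuous monotone hereditarily quotient surjection $q:X\to T$; here $|X|>1$. Let $H\supset X$ and the monotone 1-Lipschitz retraction $r:H\to X$ be as in Theorem 1. The map $q\circ r:H\to T$ is a continuous surjection.

**It is monotone.** Its fibers are $r^{-1}(q^{-1}(t))$. The set $q^{-1}(t)$ is connected, and preimages of connected sets under the monotone retraction $r$ are connected, by the remark following Lemma 2.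

**It is hereditarily quotient.** Let $B\subset T$ and $A=q^{-1}(B)$, so that $(q\circ r)^{-1}(B)=r^{-1}(A)\supset A$. The restriction $r^{-1}(A)\to A$ of $r$ is a retraction, and it is a quotient map: if $O\subset A$ and $r^{-1}(O)$ is open in $r^{-1}(A)$, then $O=A\cap r^{-1}(O)$ is open in $A$. The restriction $A\to B$ of $q$ is a quotient map by hypothesis. A composition of quotient maps is a quotient map, so $r^{-1}(A)\to B$ is one. ∎
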